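# Odd induced subgraphs with odd outdegrees in Cayley digraphs on $\mathbb Z/n\mathbb Z$

## 1. The handshake guess and the number seven

**Definition 1.1 (Cayley digraph, simple).** For a group $\Gamma$ and a subset $A\subseteq\Gamma$, the digraph $\mathrm{Cay}(\Gamma,A)$ has vertex set $\Gamma$ and arcs $x\to xa$ for $a\in A$. On $\mathbb Z/n=\mathbb Z/n\mathbb Z$, written additively, $i\to j$ is an arc exactly when $j-i\in A$. Any $A$ is allowed; if $A$ contains the identity, every vertex carries a loop, and a loop counts as one out-arc. A digraph is simple if it has no loops and $x\to y$ is an arc if and only if $y\to x$ is. So $\mathrm{Cay}(\Gamma,A)$ is simple if and only if $1\notin A$ and $A=A^{-1}$.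

**Definition 1.2 (good, cogood).** A finite set $S$ of vertices is good if every vertex of $S$ has odd outdegree in the subgraph induced on $S$, and cogood if every vertex of $S$ has odd indegree there. An odd set is a set with an odd number of elements.

For example, the vertex set of an induced directed cycle is good and cogood: all outdegrees and indegrees are $1$.

In a simple digraph no odd set is good. Indeed the outdegrees inside $S$ add up to twice the number of edges, an even number, while an odd number of odd outdegrees has an odd sum. The first guess is that on $\mathbb Z/n$ this parity argument is the only thing that can go wrong: if $\mathrm{Cay}(\mathbb Z/n,A)$ is not simple, it has an odd good set. Let us test this.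

If $0\in A$, then $\{0\}$ is an odd good set, so suppose $0\notin A$ and $A\ne -A$.

For even $n\ge4$ the guess fails at once. Take $A=\{1\}$. In a good set every vertex $x$ has outdegree exactly $1$, so $x+1$ is also in the set; the only nonempty good set is everything, which has even size. So let $n$ be odd.

If $n$ and $|A|$ are odd, the whole vertex set is an odd good set. This settles $n=3$, where the non-symmetric sets without $0$ are $\{1\}$ and $\{2\}$. For $n=5$ it leaves $|A|=2$. The non-symmetric pairs in $\{1,2,3,4\}$ are $\{1,2\},\{2,4\},\{4,3\},\{3,1\}$, all of the form $\{u,2u\}$, and $0\to u\to 3u\to 5u=0$ is an induced directed triangle. So the guess holds for $n=3,5$.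

For $n=7$ we must look at $|A|=2$ and $|A|=4$. Write a non-symmetric pair as $\{a,xa\}$ with $x\in\{2,3,4,5\}$. If $x=3$, then $a+3a+3a=0$ gives the induced directed triangle $\{0,a,4a\}$. If $x=5$, then $a+a+5a=0$ gives the induced directed triangle $\{0,a,2a\}$. If $x=2$ or $x=4$, the pair is $\{u,2u\}$, with $u=a$ or $u=4a$ respectively.

**Lemma 1.3.** For $u\ne0$ in $\mathbb Z/7$, the digraph $\mathrm{Cay}(\mathbb Z/7,\{u,2u\})$ has no odd good set.

*Proof.* Multiplying by $u^{-1}$, take $u=1$. All outdegrees are at most $2$, so in a good set $S$ all are exactly $1$. If $|S|=1$ the outdegree is $0$, and if $|S|=7$ it is $2$. If $|S|=3$, then, as there are no loops and no 2-cycles, $S$ is a directed triangle; but three steps from $\{1,2\}$ add up to $3,4,5$ or $6$, never to $0$. If $|S|=5$, each of the five vertices has outdegree $2$ in total and $1$ inside $S$, so it sends exactly one arc to the two-element complement; the complement receives at most $4$ arcs. $\square$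

So the first guess is false at $n=7$. Four-element sets behave like their complements: if $|S|$ is odd and $A^c=(\mathbb Z/7\setminus\{0\})\setminus A$, then outdegrees in $S$ satisfy $\mathrm{outdeg}_{A^c}=|S|-1-\mathrm{outdeg}_A\equiv\mathrm{outdeg}_A\pmod 2$. Hence for $n=7$ the exceptions are exactly $\{u,2u\}$ and its complement in the nonzero elements.

James Aaronson, Carla Groenland and Tom Johnston, in "Cyclically covering subspaces in $\mathbb{F}_2^n$", arXiv:1903.10613 (2019), conjecture that the guess is correct for odd $n$ not divisible by $7$. We prove this.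

**Theorem 1.** Let $n$ be odd and not divisible by $7$, and let $G$ be a Cayley digraph on $\mathbb Z/n\mathbb Z$. Then $G$ is simple if and only if $G$ has no odd-sized induced subgraph in which each vertex has odd outdegree.

**Theorem 2.**
(a) Let $\Gamma$ be any group, $A\subseteq\Gamma$, and suppose some $b\in A$ has $b^{-1}\notin A$ and finite order coprime to $14$. Then $\mathrm{Cay}(\Gamma,A)$ has an odd good set inside $\langle b\rangle$.
(b) For a group $\Gamma$, the statement "for every $A\subseteq\Gamma$: $\mathrm{Cay}(\Gamma,A)$ is simple if and only if it has no odd good set" holds if and only if every element of $\Gamma$ has finite order which is either $2$ or coprime to $14$. In particular, for $\mathbb Z/n$ it holds if and only if $n=2$ or $\gcd(n,14)=1$.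
(c) For $n=7$, the non-simple $\mathrm{Cay}(\mathbb Z/7,A)$ without odd good set are exactly those with $A=\{u,2u\}$ or $A=(\mathbb Z/7\setminus\{0\})\setminus\{u,2u\}$, $u\neq0$.

## 2. Short zero-sum sequences and directed cycles

The sensible first attempt is to look for an induced directed cycle of odd length. A zero-sum sequence over a set $B$ is a finite sequence of elements of $B$, repetition allowed, with sum $0$. Writing its partial sums down gives a closed walk in $\mathrm{Cay}(G,B)$.

**Lemma 2.1.** Let $G$ be a finite abelian group and $\emptyset\neq B\subseteq G$ with $0\notin B$ and $B\cap(-B)=\emptyset$. Let $m$ be the smallest length of a nonempty zero-sum sequence over $B$. Then $m\geq3$.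
(i) If $(b_1,\dots,b_m)$ is a zero-sum sequence over $B$ and $v_i=b_1+\dots+b_i$ (indices mod $m$, $v_0=0$), then the $v_i$ are distinct and $\{v_0,\dots,v_{m-1}\}$ induces a directed $m$-cycle in $\mathrm{Cay}(G,B)$.
(ii) If $(b_1,\dots,b_{m+1})$ is a zero-sum sequence over $B$, its $m+1$ partial sums $v_i$ (indices mod $m+1$) are distinct, and every arc among them is $v_i\to v_{i+1}$, or $v_i\to v_{i+2}$ for some $i$ with $b_{i+1}+b_{i+2}\in B$.

*Proof.* Some sequence exists: repeat an element $b\in B$ as often as its order. Length $1$ would mean $0\in B$, and length $2$ an element of $B\cap(-B)$, so $m\ge3$.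

(i) If $v_i=v_j$ with $i<j$, the terms in between form a zero-sum sequence of length $j-i<m$. Let $v_i\to v_j$ be an arc and let $\ell$, $1\le\ell\le m-1$, be the length of the path along the cycle from $v_j$ to $v_i$. Arc and path form a zero-sum sequence of length $\ell+1$, so $\ell=m-1$ and $j=i+1$.

(ii) If two partial sums agreed, an interval of terms and its complement would both have sum $0$, hence both length at least $m$, and $2m\le m+1$ is false. For an arc $v_i\to v_j$ with return path of length $\ell\le m$ we get $\ell+1\ge m$, so $\ell\in\{m,m-1\}$, that is, $j=i+1$ or $j=i+2$. In the latter case $v_{i+2}-v_i=b_{i+1}+b_{i+2}\in B$. $\square$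

So an odd $m$ finishes the problem when $A=B$. If $m$ is even, one looks at length $m+1$: an arrangement of the terms around a circle in which no two consecutive terms have their sum in $B$ gives an induced directed cycle of odd length $m+1$.

Try $B=\{1,2\}$ in $\mathbb Z/n$, $n\geq5$ odd. A sequence of length $\ell$ has integer sum at most $2\ell$, so $m=(n+1)/2$, attained by one $1$ and $(n-1)/2$ twos. If $n\equiv1\pmod 4$, $m$ is odd and we are done. Let $n\equiv3\pmod4$. A zero-sum sequence of length $m+1=(n+3)/2$ has integer sum between $m+1$ and $n+3<2n$, so the sum is $n$, which forces three ones and $(n-3)/2$ twos. Two terms have sum in $B$ exactly when both are $1$. For $n\ge11$ there are at least $7$ places and the three ones can be kept apart. For $n=11$ the order $1,2,1,2,1,2,2$ gives the odd good set $\{0,1,3,4,6,7,9\}$. For $n=7$ there are five places, and three ones on a circle of five cannot be kept apart. That is the exact point where the attempt fails, and by Lemma 1.3 it has to fail there.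

It also fails when there is nothing of length $m+1$. Take $B=\{1,10\}$ in $\mathbb Z/13$. Sums of three terms are $3,12,8,4$, so none is $0$, while $1+1+1+10=0$; hence $m=4$. With $i$ ones, five terms sum to $50-9i$, which for $i=0,\dots,5$ is $11,2,6,10,1,5$ mod $13$; so there is no zero-sum sequence of length $5$. Instead use the $4$-cycle $0\to1\to2\to3\to0$ and the outside vertex $10$. The only arc between them is $0\to10$. So $\{0,1,2,3,10\}$ is cogood, and its negative $\{0,12,11,10,3\}$ is good: $10\to11\to12\to0\to10$, and $3$ has the single out-arc $3\to0$.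

What gets past these failures is to treat each of them as information. Suppose there is no odd good set at all. Then every $(m+1)$-sequence resists every arrangement, and every outside vertex sits on every $m$-cycle in one of a few ways. These two facts will let us take a zero-sum sequence and replace two terms $x,y$ by $x+f,\ y-f$, with all terms still in $B$. If this could be iterated forever, $x+jf\in B$ for all $j\ge0$; when $f$ generates $G$ this gives $0\in B$, which is absurd. So first we arrange that every element of $B$ generates $G$.

## 3. Minimal bad pairs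

**Definition 3.1 (bad pair).** A pair $(G,A)$ is bad if $G$ is a finite cyclic group of odd order, written additively, $0\notin A\subseteq G$, $A\ne-A$, and $\mathrm{Cay}(G,A)$ has no odd good set.

For example, $(\mathbb Z/7,\{1,2\})$ is bad by Lemma 1.3.

**Proposition 3.2 (Main Proposition).** Let $n$ be odd and suppose a bad pair exists on a cyclic group of order dividing $n$. Choose a bad $(G,A)$ with $|G|$ dividing $n$ and $|G|$ minimal. Then $|G|=7$, and $A$ or $G\setminus(\{0\}\cup A)$ equals $\{u,2u\}$ for some $u\ne0$.

*Proof of Theorem 1 from Proposition 3.2.* A simple digraph has no odd good set, by Section 1. Let $n$ be odd, $7\nmid n$, and let $\mathrm{Cay}(\mathbb Z/n,A)$ be non-simple. If $0\in A$, $\{0\}$ is an odd good set. If $0\notin A$, then $A\ne-A$; without an odd good set, $(\mathbb Z/n,A)$ would be bad, and the minimal bad pair of Proposition 3.2 would have order $7$ dividing $n$. $\square$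

Sections 4 to 10 prove Proposition 3.2. Fix $n$ and $(G,A)$ as there, and put
$$B=A\setminus(-A)\neq\emptyset,\quad C=A\cap(-A),\quad \beta=B\cup(-B),\quad Z=G\setminus(\{0\}\cup A\cup(-A)).$$
Then $G\setminus\{0\}=\beta\sqcup C\sqcup Z$ and $B\cap(-B)=\emptyset$. Differences in $\beta$ give one-way arcs, differences in $C$ two-way arcs, differences in $Z$ no arcs. Two vertices are called adjacent if there is an arc between them in some direction. In $\mathbb Z/7$ with $A=\{1,2,5\}$, for instance, $B=\{1\}$, $C=\{2,5\}$, $Z=\{3,4\}$.

**(P0) Reversal.** The map $x\mapsto-x$ turns arcs around: $-x\to-y$ iff $x-y\in A$ iff $y\to x$. So $S$ is good if and only if $-S$ is cogood, and there is no odd cogood set.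

**(P1) Every $b\in B$ generates $G$.** Otherwise consider $(\langle b\rangle,A\cap\langle b\rangle)$. Its digraph is an induced subgraph of $\mathrm{Cay}(G,A)$, so it has no odd good set; its connection set contains $b$ but not $-b$. It is a smaller bad pair.

**(P2) There is no subgroup $K\ne0$ with $B+K=B$ and $C\subseteq K$.** Suppose there is, and let $\bar B$ be the image of $B$ in $G/K$. Since $B$ is a union of $K$-cosets, $\bar B\neq\emptyset$, $\bar B\cap(-\bar B)=\emptyset$, and $0\notin\bar B$ (otherwise $0\in K\subseteq B$). Given an odd good set of $\mathrm{Cay}(G/K,\bar B)$, choose one representative in each of its cosets. A difference of two distinct representatives is not in $K$, so not in $C$, and it lies in $B$ exactly when its image lies in $\bar B$. So the representatives form an odd good set of $\mathrm{Cay}(G,A)$, which does not exist. Hence $(G/K,\bar B)$ is a smaller bad pair, a contradiction.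

**(P3) Complement.** The pair $(G,A^c)$ with $A^c=G\setminus(\{0\}\cup A)$ is bad too, because for odd $S$ we have $\mathrm{outdeg}_{A^c}=|S|-1-\mathrm{outdeg}_A\equiv\mathrm{outdeg}_A\pmod 2$. It has the same minimal order. Passing to it replaces $(B,C,Z)$ by $(-B,Z,C)$.

So, after complementing if necessary, there are two cases: Case II, where $C$ and $Z$ are both nonempty, and Case I, where $C=\emptyset$ (if $Z=\emptyset$, complement).

## 4. Two-way arcs and non-adjacent pairs cannot coexist

Assume Case II: $C\ne\emptyset\ne Z$. We derive a contradiction.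

**Step 1.** This step finds the smallest odd good sets, with three vertices. *There are no $b\in\beta$, $c\in C$, $z\in Z$ with $b+c+z=0$.* Negating all three if necessary, let $b\in B$. Then $\{0,b,b+c\}$ has the arcs $0\to b$ and $b\leftrightarrow b+c$ and no others, since $b+c=-z\in Z$. All outdegrees are $1$: an odd good set, contradiction. (For $A=\{1,2,5\}$ in $\mathbb Z/7$, the relation $1+2+4=0$ gives the good set $\{0,1,3\}$.)

Color each pair $\{x,y\}\subseteq G$ by the class $\beta$, $C$ or $Z$ of $y-x$. Step 1 says that no triangle is rainbow, that is, has three different colors.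

**Step 2.** This step recalls, with proof, the classical structure of such colorings. A color is spanning connected if the edges of that color form a connected graph on all vertices.

**Lemma 4.1 (Gallai).** If the edges of a complete graph on finitely many, at least two, vertices are colored with three colors without rainbow triangle, then some color is not spanning connected.

*Proof.* With two vertices there is one edge, so two colors are not spanning connected. Take a counterexample with the fewest vertices, at least $3$, and delete a vertex $v$. By minimality some color, say $1$, is not spanning connected on the rest; let $V_1,\dots,V_t$, $t\ge2$, be its components there. As color $1$ is spanning connected with $v$ included, $v$ sends an edge of color $1$ to each $V_j$. If $u,u'\in V_i$ are joined by color $1$ and $x\in V_j$, $j\ne i$, then $ux$ and $u'x$ have colors in $\{2,3\}$, hence equal colors, as the triangle $uu'x$ is not rainbow. Moving along color-$1$ paths inside $V_i$ and inside $V_j$, we see that all edges between $V_i$ and $V_j$ have the same color, $2$ or $3$.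

Color $2$ is spanning connected, so some edge $vw$ has color $2$, say $w\in V_i$. For $j\ne i$ take $x\in V_j$ with $vx$ of color $1$. In the triangle $vwx$ the edge $wx$ has color $2$ or $3$, and $3$ would make it rainbow. So $V_iV_j$ has color $2$ for all $j\ne i$. In the same way there is $i'$ such that $V_{i'}V_j$ has color $3$ for all $j\neq i'$. If $i\neq i'$, the pair $V_iV_{i'}$ has both colors; if $i=i'$, any $V_iV_j$ with $j\neq i$ has both. Contradiction. $\square$

**Step 3.** This step turns the lemma into a proper subgroup. The component of $0$ in one color is the subgroup generated by that class. So one of $\beta,C,Z$ generates a proper subgroup. It is not $\beta$, by (P1). By (P3) we may assume that $H=\langle C\rangle\ne G$; also $H\ne0$. By (P1), $\beta\cap H=\emptyset$. If $g\notin H$ and $c\in C$, then $g$ and $g+c$ lie outside $H$, hence in $\beta\cup Z$; if one were in $\beta$ and the other in $Z$, then $g+c-(g+c)=0$ would contradict Step 1. So $g\in\beta\iff g+c\in\beta$. Since $C$ generates $H$, $\beta$ is a union of $H$-cosets, and $G\setminus(H\cup\beta)\subseteq Z$.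

Let $Q=G/H$ and let $\beta'\subseteq Q$ be the image of $\beta$; then $0\notin\beta'=-\beta'$. Call a coset in $\beta'$ pure if it is contained in $B$ or in $-B$, and mixed otherwise. By (P2) with $K=H$, $B$ is not a union of $H$-cosets, so there is a mixed coset $z\in\beta'$; $-z$ is then mixed too.

A picture to keep in mind (not a minimal pair): in $\mathbb Z/15$ let $A=\{1,4,5,6,10\}$. Then $B=\{1,4,6\}$, $C=\{5,10\}$, $H=\{0,5,10\}$, and the coset $z=1+H=\{1,6,11\}$ is mixed, as $11=-4\in-B$. Here $Q=\mathbb Z/5$ and $\beta'=\{1,-1\}$.

**Step 4.** This step controls three cosets with sum zero, by counting.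

**Lemma 4.2.** If $q_1,q_2,q_3\in\beta'$ and $q_1+q_2+q_3=0$ in $Q$, then some $q_i\subseteq B$ and some $q_j\subseteq-B$.

*Proof.* Let $X_i=q_i\cap B$ and $Y_i=q_i\cap(-B)$, so $|X_i|+|Y_i|=|H|$. If $0\in X_1+X_2+X_3$ or $0\in Y_1+Y_2+Y_3$, then (after negating, in the second case) there are $b_1,b_2,b_3\in B$ with sum $0$, and $\{0,b_1,b_1+b_2\}$ is an induced directed triangle, odd good. So neither holds.

Suppose the claim fails. If some $X_i=\emptyset$, then $q_i\subseteq-B$, so no $q_j\subseteq B$, so no $Y_j$ is empty; as $Y_i$ is a full coset, $Y_1+Y_2+Y_3=H\ni0$, a contradiction. In the same way, if some $Y_i=\emptyset$, then no $X_j$ is empty, $X_i$ is a full coset, and $0\in X_1+X_2+X_3$. So all $X_i,Y_i$ are nonempty. From $(X_1+X_2)\cap(-X_3)=\emptyset$ inside one coset,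
$$|X_1|\le|X_1+X_2|\le|H|-|X_3|=|Y_3|.$$
The same argument gives $|X_i|\le|Y_j|$ and $|Y_i|\le|X_j|$ for all $i\neq j$. Therefore $|X_1|\le|Y_3|\le|X_2|\le|Y_1|\le|X_3|\le|Y_2|\le|X_1|$, so $|X_1|=|Y_1|$ and $|H|$ is even, a contradiction. $\square$

Consequently $2z\notin\beta'$: otherwise apply the lemma to $z,z,-2z$, of which at most one is pure. Also $2z\ne0$ in $Q$, as $z\ne0$ and $|Q|$ is odd.

**Step 5.** This step builds a good set of four vertices, to which we shall add a fifth. Since $C=-C$ generates $H$ and the coset $z$ meets both $B$ and $-B$, there are $e\in z\cap B$ and $c\in C$ with $e+c\in-B$. Let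
$$T'=\{0,\ c,\ -e,\ c+e\}.$$
Its arcs are $-e\to0$, $c\to-e$, $c\to c+e$, $c+e\to0$ and $0\leftrightarrow c$; the vertices $-e$ and $c+e$ are non-adjacent, because their difference lies in the coset $2z$, which is contained in $Z$. The outdegrees of $-e,0,c,c+e$ are $1,1,3,1$. So $T'$ is good, and $-T'$ is cogood. Each of $T'$, $-T'$ has two vertices in $H$, one in the coset $z$ and one in the coset $-z$.

Let $k$ lie in a coset $w\notin\{0,z,-z\}$. The differences between $k$ and vertices of $\pm T'$ lie outside $H$, so all adjacencies are one-way. Moreover $k$ is adjacent to both vertices in $H$ if $w\in\beta'$ and to neither otherwise; to the vertex in $-z$ iff $w+z\in\beta'$; to the vertex in $z$ iff $w-z\in\beta'$.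

In the example, with $e=6$, $c=5$: $T'=\{0,5,9,11\}$.

**Step 6.** This step shows what an outside coset forces. *If $w\notin\beta'\cup\{0\}$, then $w+z\in\beta'\iff w-z\in\beta'$.* Note $w\ne\pm z$. If the claim fails, each $k\in w$ has exactly one neighbor $x_1$ in $T'$ and exactly one neighbor $x_2$ in $-T'$; these do not depend on $k$, and $x_1,x_2$ lie in the same coset. If $k\to x_1$ for some $k\in w$, then $T'\cup\{k\}$ is odd good. If not, $k-x_1\in B$ for all $k\in w$, so a whole coset lies in $B$, and it contains $k-x_2$. Then $x_2\to k$, and $-T'\cup\{k\}$ is odd cogood. Both are impossible.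

In the example, $w=3$ violates the claim ($w-1=2\notin\beta'$, $w+1=-1\in\beta'$), and $3\to9$ gives the odd good set $\{0,3,5,9,11\}$, with outdegrees $1,1,3,1,1$.

**Step 7.** This step walks around $Q$ and reaches the contradiction. By (P1), $e\in z$ generates $G$, so $z$ generates $Q$; identify $Q=\mathbb Z/M$ with $z=1$, $M\ge3$ odd. Then $0\notin\beta'$ and $\pm1\in\beta'$.

Suppose two cyclically consecutive elements $j,j+1$ lie outside $\beta'$. Then $j+1\ne0$, since $-1\in\beta'$. By Step 6 with $w=j+1$, also $j+2\notin\beta'$. Repeating, $\beta'=\emptyset$, a contradiction. So no two consecutive elements lie outside $\beta'$. Since $M$ is odd, elements inside and outside $\beta'$ cannot alternate, so some two consecutive elements lie in $\beta'$. Let $w,w+1,\dots$ be a maximal run of length at least $2$ in $\beta'$, so $w-1\notin\beta'$.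

Apply Lemma 4.2 to $z=1$, $w$, $-(w+1)$. As $z$ is mixed, one of $w,-(w+1)$ is contained in $B$ and the other in $-B$. So the cosets $w$ and $w+1$ are both contained in $B$ or both contained in $-B$. In particular $w$ is pure, so $w\ne0,\pm1$. Let $k\in w$. In each of $T'$ and $-T'$, $k$ is adjacent to the two vertices in $H$ and to the vertex in $-z$, and not to the vertex in $z$. If $w,w+1\subseteq B$, these three arcs enter $k$, and $-T'\cup\{k\}$ is odd cogood. If $w,w+1\subseteq-B$, they leave $k$, and $T'\cup\{k\}$ is odd good. Contradiction. Case II is impossible.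

## 5. Cycles, stars, triangles, and outside vertices

From now on $C=\emptyset$ and $A=B$, so $x\to y$ iff $y-x\in B$, and (P2) says that $B+K\neq B$ for every subgroup $K\ne0$. Let $m$ be the minimal length of a nonempty zero-sum sequence over $B$. An $m$-sequence or $(m+1)$-sequence is a zero-sum sequence over $B$ of that length. Its terms are regarded as positions: two positions may carry the same element, and the sequence may be reordered freely. For an ordered $m$-sequence $T=(b_1,\dots,b_m)$ let $v_i=b_1+\dots+b_i$ ($i$ mod $m$) and $V(T)=\{v_0,\dots,v_{m-1}\}$.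

By Lemma 2.1, $V(T)$ induces a directed $m$-cycle, which is good. Hence $m$ is even and $m\ge4$. Since no zero-sum sequence has length $2$ or $3$,
$$b+b'\notin-B\cup\{0\}\qquad\text{for all }b,b'\in B. \tag{5.1}$$

**Step 1.** This step lists the ways in which an $(m+1)$-sequence can resist every arrangement. In an $(m+1)$-sequence call a pair of positions an edge if the sum of the two terms lies in $B$. By (5.1), a non-edge has sum outside $\beta$.

**Lemma 5.1.** Let $W$ be an $(m+1)$-sequence. Either $W$ is a star: all edges contain one position $f$, the center, and there are at least $m-1\ge3$ edges; or $m=4$ and $W$ is a triangle: the edges are exactly the three pairs among three positions.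

*Proof.* Two disjoint edges would, by adding up each of them, give a zero-sum sequence of length $m-1$. So edges pairwise intersect. Then either all edges contain a common position (any position, if there are no edges), or there are edges $\{x,y\},\{x,z\}$ and an edge avoiding $x$, which must be $\{y,z\}$; any further edge would have to meet all three of these, so there is none.

By Lemma 2.1(ii), a cyclic order of $W$ in which no edge is consecutive yields an induced directed cycle of odd length $m+1$. So no such order exists. If all edges contain $p$ and there are at most $m-2$ of them, $p$ is in no edge with at least two of the other $m$ positions; placing two such positions on the two sides of $p$ gives such an order, a contradiction. If the edges form a triangle and $m\ge6$, its three positions can be placed pairwise non-consecutively on a circle of length at least $7$, a contradiction. $\square$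

We use constantly: two edges $\{f,x\},\{f,y\}$ in a star force the center to be $f$; three edges at a position $f$ force a star with center $f$. A triangle with edges among $u_1,u_2,u_3$ is written $[u_1,u_2,u_3\,|\,w,w']$.

In $\mathbb Z/7$ with $B=\{1,2\}$, $(1,1,1,2,2)$ is the triangle $[1,1,1\,|\,2,2]$. For a star, let $B=\{1,3,4,21,22\}$ in $\mathbb Z/31$, that is, $\{1,3,4,-10,-9\}$. A sum of at most three of these integers lies in $[-30,12]$, and it is not $0$, since two positive ones add to at most $8$. As $3+3+3-9=0$, $m=4$. The sequence $(1,3,3,3,-10)$ is a star with center $1$ and four edges: $1+3=4$ and $1-10=-9$ lie in $B$, while $3+3$ and $3-10$ do not. (Sections 5 to 10 concern a bad pair; such examples only illustrate the definitions.)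

**Step 2.** This step lists the ways in which a vertex outside an $m$-cycle can be attached to it.

**Lemma 5.2.** Let $T$ be an ordered $m$-sequence, $k\notin V(T)$, $I=\{j:v_j\to k\}$, $O=\{i:k\to v_i\}$. If $I=\emptyset$ then $|O|$ is even; if $O=\emptyset$ then $|I|$ is even; if both are nonempty, $(I,O)$ is one of

- type 1: $(\{j\},\{j+2\})$;
- type 2: $(\{j\},\{j+1\})$;
- type 3: $(\{j\},\{j+1,j+2\})$;
- type 4: $(\{j,j+1\},\{j+2\})$.

*Proof.* If $I=\emptyset$ and $|O|$ is odd, $V(T)\cup\{k\}$ is odd good: the cycle vertices keep outdegree $1$. If $O=\emptyset$ and $|I|$ is odd, it is odd cogood. Let $j\in I$, $i\in O$. Then $i\ne j$, and $v_j\to k\to v_i$ together with the path of length $\ell\le m-1$ along the cycle from $v_i$ to $v_j$ gives a zero-sum sequence of length $\ell+2\ge m$. So $i-j\equiv1$ or $2$. If $j\neq j'$ are in $I$, every $i\in O$ lies in $\{j+1,j+2\}\cap\{j'+1,j'+2\}$; as $m\geq4$ this forces $j'=j\pm1$ and $O$ to be one element, namely $\{j+2\}$ if $j'=j+1$. Three elements of $\mathbb Z/m$ pairwise at distance $1$ do not exist for $m\ge4$, so $|I|\le2$. The list follows. $\square$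

An element of $B$ is decomposable if it is a sum of two elements of $B$, otherwise indecomposable. In types 2 and 3 we have $v_j\to k\to v_{j+1}$, and in type 4 $v_{j+1}\to k\to v_{j+2}$; so in types 2, 3, 4 a term of $T$ is decomposable. Call $k$ special for $T$ in types 3 and 4. Let $N_T(k)$ be the number of vertices of $V(T)$ adjacent to $k$. For $k\in V(T)$, $N_T(k)=2$. Hence for every $k\in G$, $N_T(k)$ is odd if and only if $k\notin V(T)$ is special, and then the neighbors of $k$ are three consecutive vertices of the cycle.

In $\mathbb Z/7$, $B=\{1,2\}$, $T=(1,2,2,2)$: $V(T)=\{0,1,3,5\}$, and the outside vertices $2,4,6$ have types $4,2,3$.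

**Step 3.** This step compares two orders of $T$ that differ by one swap. It is our source of decompositions.

**Lemma 5.3 (Swap Lemma).** Let $a,b$ be two positions of an $m$-sequence $T$ and $O'$ the set of the other $m-2$ positions. Let $k\in G$ with $k-a\in\beta$ and $k-b\notin\beta$. Then for some $f\in B$ one of the following holds:

- (M3) $k=a-f$; $\ a-f,\ b+f\in B$.
- (M4) $k=a+f$; $\ a+f,\ b-f\in B$.
- (L3) $k=-f$; $\ a+f\in B$; $\ c-f\in B$ for all $c\in O'$; $\ b+f\notin\beta$.
- (L4) $k=f$; $\ a-f\in B$; $\ c+f\in B$ for all $c\in O'$.
- (R3) $k=a+b-f$; $\ b-f\in B$; $\ d+f\in B$ for all $d\in O'$.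
- (R4) $k=a+b+f$; $\ b+f\in B$; $\ d-f\in B$ for all $d\in O'$; $\ a+f\notin\beta$.

*Proof.* Order $T$ as $(a,b,\text{rest})$ and let $\tilde T=(b,a,\text{rest})$. Their vertex sets differ only in that $V(T)$ has $a$ where $V(\tilde T)$ has $b$. So $N_T(k)-N_{\tilde T}(k)=1$, and $k$ is special for exactly one of the two. Suppose it is special for $\tilde T$. Its three neighbors there are not $b$, so they are common vertices; hence $I,O\ne\emptyset$ also with respect to $T$, and $N_T(k)=4$. If $k\notin V(T)$, this contradicts Lemma 5.2; if $k\in V(T)$, it contradicts $N_T(k)=2$. So $k$ is special for $T$. Its neighbors are three consecutive vertices including $v_1=a$, that is, $\{v_{-1},v_0,v_1\}$, $\{v_0,v_1,v_2\}$ or $\{v_1,v_2,v_3\}$, where $v_0=0$, $v_2=a+b$, $v_{-1}=-c$ with $c$ the last term, and $v_3=a+b+d$ with $d$ the first term of the rest. All this holds for every order of the rest, while the adjacency of $k$ to $0$ and to $a+b$ does not depend on that order.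

Suppose $k$ is adjacent to both $0$ and $a+b$. Type 3 means $0\to k$, $k\to a$, $k\to a+b$; with $f=a-k$ this is (M3). Type 4 means $0\to k$, $a\to k$, $k\to a+b$; with $f=k-a$ this is (M4).

Suppose $k$ is adjacent to $0$ only. Each $c\in O'$ can be ordered last. Type 3 means $-c\to k$, $k\to0$, $k\to a$; with $f=-k$ we get $f,\ a+f,\ c-f\in B$, which is (L3). Type 4 means $-c\to k$, $0\to k$, $k\to a$; with $f=k$ this is (L4). The direction of the arc between $0$ and $k$ determines the type, so it is the same for all $c$.

Suppose $k$ is adjacent to $a+b$ only. Each $d\in O'$ can be ordered first in the rest. Type 3 means $a\to k$, $k\to a+b$, $k\to a+b+d$; with $f=a+b-k$ this is (R3). Type 4 means $a\to k$, $a+b\to k$, $k\to a+b+d$; with $f=k-a-b$ this is (R4). Again the direction of the arc between $a+b$ and $k$ makes the type independent of $d$.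

The non-memberships in (L3) and (R4) are $k-b\notin\beta$. $\square$

In each of the six cases some term of $T$ is decomposable: $a$ in (M3), (L4); $b$ in (M4), (R3); all terms of $O'$ in (L3), (R4). In $\mathbb Z/7$ with $T=(1,2,2,2)$, $a=1$, $b=2$, the possible $k$ are $2$, which is (M4) with $f=1$, and $6$, which is (L3) with $f=1$.

**Step 4.** This step shows that decompositions always occur.

**Lemma 5.4.** Every $m$-sequence has a decomposable term.

*Proof.* Suppose $T$ has none. By Lemma 5.3, $k-a\in\beta\Rightarrow k-b\in\beta$ for all $k$ and all terms $a,b$ of $T$. So $\beta+a=\beta+b$ (equal sizes), and $\beta+\Delta=\beta$ for the subgroup $\Delta$ generated by the differences of terms of $T$. Let $a$ be a term. As $T$ has sum $0$, $ma\in\Delta$. So the order $r$ of $a$ in $G/\Delta$ divides the even number $m$ and, dividing $|G|$, is odd; hence $r<m$. If $r=1$, then $0\in a+\Delta\subseteq\beta$, a contradiction. So $r\geq3$. Let $q=a+\Delta\subseteq\beta$, $X=q\cap B\ni a$, $Y=q\cap(-B)$. Write $jX$ for the set of sums of $j$ elements of $X$. By minimality of $m$, $0\notin rX$ and, as $-Y\subseteq B$,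 $0\notin rY$. If $Y=\emptyset$, then $rX=rq=\Delta\ni0$, a contradiction. Otherwise $(r-1)X\cap(-X)=\emptyset$ inside the coset $-q$ gives $|X|\le|(r-1)X|\le|\Delta|-|X|=|Y|$, and in the same way $|Y|\le|X|$. So $|\Delta|=2|X|$ is even, a contradiction. $\square$

## 6. Every star is full

In a star with center $f$ at most one of the other $m$ positions is not joined to $f$. The goal is to show that none is missing.

**Lemma 6.1.** Let $W=(f,x_1,\dots,x_m)$ be a star with center $f$, and $E=\{i:f+x_i\in B\}$, so $|E|\ge m-1$.
(a) $f-x_l\notin B$ for all $l$.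
(b) If $E\neq\{1,\dots,m\}$, then $x_l-f\in B$ for all $l\in E$.

*Proof.* First, $f\ne x_l$ as elements: otherwise, for $i\in E\setminus\{l\}$, $x_l+x_i=f+x_i\in B$ would be an edge not containing the position $f$.

Let $p\in E$ and let $p,l,i$ be distinct. Consider the $m$-sequence $T$ in the order: $x_i$, then the $x_j$ with $j\ne p,i,l$, then $f+x_p$, then $x_l$. Let $k=-f$. We locate $k$ relative to the cycle. For $1\le j\le m-2$, $v_j=\sigma$ is a sum of $j$ of the $x$'s, and $v_{m-1}=-x_l$.

The vertex $k$ is outside $V(T)$: $f+\sigma=0$ would be a zero-sum sequence of length $j+1<m$; $k\ne v_0$ as $f\ne0$; and $k\ne v_{m-1}$ as $f\ne x_l$.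

Next, $k\to v_0$, as $f\in B$. For $1\le j\le m-2$: $k\to v_j$ means $f+\sigma\in B$. For $j\ge2$ this element and the other $m-j$ of the $x$'s form a zero-sum sequence of length $m+1-j<m$, impossible; for $j=1$ it holds iff $i\in E$. And $v_j\to k$ means $-f-\sigma\in B$, which gives a zero-sum sequence of length $j+2$; so $j=m-2$ and $-f-\sigma=x_p+x_l\in B$, but $\{x_p,x_l\}$ is not an edge, as it does not contain the center. So this never happens.

(a) Choose distinct $p,i\in E\setminus\{l\}$; this is possible as $|E\setminus\{l\}|\geq m-2\geq2$. If $f-x_l\in B$, then $k\to v_{m-1}$, and $O=\{0,1,m-1\}$, $I=\emptyset$, contradicting Lemma 5.2.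

(b) Let $i\notin E$, let $l\in E$, and choose $p\in E\setminus\{l\}$. If $x_l-f\notin\beta$, then $O=\{0\}$ and $I=\emptyset$, contradicting Lemma 5.2. So $x_l-f\in\beta$, and by (a) $x_l-f\in B$. $\square$

For $m=4$ we need the analogous fact about triangles.

**Lemma 6.2.** Let $m=4$ and let $[u_1,u_2,u_3\,|\,w,w']$ be a triangle. Then $w-u_i\in B$ and $w'-u_i\in B$ for $i=1,2,3$.

*Proof.* The roles of $u_1,u_2,u_3$ and those of $w,w'$ are interchangeable, so consider $w'-u_1$. The terms $u_1+u_2,u_3,w,w'$ form a $4$-sequence; let $k=-u_1$, so $k\to v_0$. In the order $(w,u_3,u_1+u_2,w')$, $k$ is not adjacent to $v_1=w$, since $u_1+w\notin\beta$, and not to $v_2=w+u_3$, since $u_1+w+u_3=-(u_2+w')\notin\beta$; and $v_3=-w'$. Also $k\notin V(T)$: $u_1+w\ne0$ and $u_2+w'\neq0$ by (5.1), and $u_1\ne w'$ because $u_1+u_2\in B$ while $w'+u_2\notin B$. If $w'-u_1\notin\beta$, then $O=\{0\}$, $I=\emptyset$, contradicting Lemma 5.2. So $w'-u_1\in\beta$.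

In the order $(u_3,w,u_1+u_2,w')$, $k\to v_1=u_3$ as $u_1+u_3\in B$ (so also $k\ne v_1$), while $v_2,v_3$ are as before. If $u_1-w'\in B$, then $k\to v_3$, $O=\{0,1,3\}$, $I=\emptyset$, contradicting Lemma 5.2. So $w'-u_1\in B$. $\square$

**Lemma 6.3.** Every star is full: its center is joined to all other $m$ positions.

*Proof.* Suppose $W=(f,x_0,x_1,\dots,x_{m-1})$ is a star with center $f$ and $f+x_0\notin B$; then $f+x_i\in B$ for $i\ge1$. By Lemma 6.1(b), $x_i-f\in B$ for $i\ge1$.

**Step 1.** This step iterates a shift and reduces to one situation with $m=4$. Let $W'$ arise from $W$ by replacing $x_1,x_2$ by $x_1+f,x_2-f$; it is an $(m+1)$-sequence. In $W'$, $f$ is joined to $x_2-f$ and to $x_3,\dots,x_{m-1}$, not to $x_0$, and to $x_1+f$ iff $x_1+2f\in B$. If $m\ge6$, $W'$ is a star; $f$ has at least two edges, so $f$ is the center; as there must be at least $m-1$ edges, $x_1+2f\in B$, and $W'$ is again a non-full star with center $f$ and non-neighbor $x_0$. If $m=4$ and $x_1+2f\in B$, then $f$ has three edges in $W'$, and $W'$ is again such a non-full star. If this could be repeated forever, with terms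 $x_1+jf$ and $x_2-jf$, then $x_1+jf\in B$ for all $j\ge0$; since $f$ generates $G$ by (P1), $0\in B$, a contradiction. So $m=4$, and replacing $W$ by a suitable iterate we may assume $x_1+2f\notin B$.

**Step 2.** This step extracts new elements of $B$. Now $f$ has exactly two edges in $W'=(f,x_1+f,x_2-f,x_0,x_3)$, to $x_2-f$ and $x_3$. If $W'$ were a star, its center would be $f$ with at least three edges. So $W'$ is the triangle $[f,x_2-f,x_3\,|\,x_1+f,x_0]$. Hence $p:=x_2+x_3-f\in B$, and $x_0-f\in B$ by Lemma 6.2.

Consider the $5$-sequence $(p,f,f,x_1,x_0)$, whose sum is $f+x_0+x_1+x_2+x_3=0$. In it $x_1$ is joined to both $f$'s. If it is a star, its center is $x_1$ and Lemma 6.1(a) gives $x_1-f\notin B$, contrary to $x_1-f\in B$. So it is a triangle on $x_1,f,f$, and $2f\in B$.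

**Step 3.** This step reaches the contradiction. Consider the $5$-sequence $(2f,x_0-f,x_1,x_2,x_3)$. The pairs $\{2f,x_0-f\}$ (sum $f+x_0$), $\{2f,x_1\}$, and $\{x_i,x_j\}$ with $i,j\ge1$ are non-edges. So all edges join $\{2f,x_0-f\}$ to $\{x_1,x_2,x_3\}$; there is no triangle, and the sequence is a star with at least three edges. Each $x_i$ has at most two edges, and so has $2f$. So the center is $x_0-f$, joined to all of $x_1,x_2,x_3$. But then $(x_0-f+x_1)+(x_2+f)+(x_3+f)=0$ is a zero-sum sequence over $B$ of length $3<m$. Contradiction. $\square$

**Lemma 6.4.** Let $m=4$. If $[u_1,u_2,u_3\,|\,w,w']$ is a triangle and $\{i,j,k\}=\{1,2,3\}$, then $[u_i,\ w-u_i,\ u_k\,|\,u_i+u_j,\ w']$ is a triangle.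

*Proof.* It is a $5$-sequence: $w-u_i\in B$ by Lemma 6.2, $u_i+u_j\in B$, and the sum is $u_1+u_2+u_3+w+w'=0$. It has the edges $\{u_i,w-u_i\}$ and $\{u_i,u_k\}$. If it were a star, its center $u_i$ would be joined to $w'$ by Lemma 6.3, but $u_i+w'\notin B$. So it is a triangle containing these two edges. $\square$

## 7. The set $\beta$ has trivial stabilizer

To use the Swap Lemma for two terms $a\ne b$ we need some $k$ with $k-a\in\beta$ and $k-b\notin\beta$. The next lemma provides it.

**Lemma 7.1.** The subgroup $K=\{x\in G:\beta+x=\beta\}$ is $0$.

*Proof.* Suppose $K\ne0$. Then $\beta$ is a union of $K$-cosets, and $\beta\cap K=\emptyset$ as $0\notin\beta$.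

**Step 1.** This step finds a special $4$-sequence. If every $K$-coset in $\beta$ were contained in $B$ or in $-B$, then $B+K=B$, contradicting (P2). So some coset $q\subseteq\beta$ has $X=q\cap B\neq\emptyset\ne Y=q\cap(-B)$. Suppose $2X\cap2Y=\emptyset$. Both lie in the coset $2q$, so $|2X|+|2Y|\le|K|=|X|+|Y|$, and $|2X|=|X|$, $|2Y|=|Y|$. Then $X+x=2X$ for every $x\in X$, so $X$ is stable under the subgroup $D$ generated by differences of its elements; since $X$ lies in one $D$-coset, $X$ is a coset of $D$. As $X\ne q$, $D$ is a proper subgroup of $K$, of index at least $3$ since $|K|$ is odd; so $|X|\le|K|/3$. Likewise $|Y|\le|K|/3$, contradicting $|X|+|Y|=|K|$.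

So there are $x_1,x_2\in X$ and $x_3,x_4\in Y$ with $x_1+x_2=x_3+x_4$. Put $y_3=-x_3$, $y_4=-x_4\in B$. Then $(x_1,x_2,y_3,y_4)$ is a zero-sum sequence over $B$, so $m=4$. By Lemma 5.4 some term is decomposable. Replacing $q$ by $-q$ exchanges $\{x_1,x_2\}$ with $\{y_3,y_4\}$, so after relabeling $x_1=f+e$ with $f,e\in B$. Consider the $5$-sequence $W=(f,e,x_2,y_3,y_4)$, in which $\{f,e\}$ is an edge.

**Step 2.** This step excludes that $W$ is a triangle. It would be on $f,e,u_3$ with $u_3\in\{x_2,y_3,y_4\}$. If $u_3=x_2$, then $y_3-x_2\in B$ by Lemma 6.2, while $y_3+y_4\notin\beta$; but $-x_2\equiv-x_4=y_4$ mod $K$, so $y_3-x_2\equiv y_3+y_4$, contradicting that $\beta$ is a union of $K$-cosets. If $u_3=y_3$, Lemma 6.2 gives $y_4-y_3\in B\cap K=\emptyset$; if $u_3=y_4$, it gives $y_3-y_4\in B\cap K=\emptyset$.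

**Step 3.** This step excludes that $W$ is a star, by an infinite shift. The center is $f$ or $e$, say $f$; the star is full. We claim that for all $j\ge0$
$$x_1-jf,\quad x_2-jf,\quad y_3+jf,\quad y_4+jf\quad\text{are in }B. \tag{7.1}$$
For $j=0$ this is clear. For $j=1$: $x_1-f=e$, and $y_3+f,y_4+f\in B$ by fullness. Further $x_2-f\equiv x_3-f=-(y_3+f)$ mod $K$, so $x_2-f\in\beta$; and $f-x_2\notin B$ by Lemma 6.1(a), so $x_2-f\in B$.

Suppose (7.1) holds for $j-1$ and $j$, $j\geq1$. The $5$-sequence
$$(f,\ y_3+(j-1)f,\ x_1-jf,\ x_2-jf,\ y_4+jf)$$
has sum $0$ and three edges at $f$, to its second, third and fourth positions (sums $y_3+jf$, $x_1-(j-1)f$, $x_2-(j-1)f$). So it is a full star with center $f$, and $y_4+(j+1)f\in B$. The same sequence with $y_3,y_4$ exchanged gives $y_3+(j+1)f\in B$. For $i=1,2$: $x_i-(j+1)f\equiv-(y_3+(j+1)f)$ mod $K$, so it is in $\beta$; and $f-(x_i-jf)\notin B$ by Lemma 6.1(a). So $x_i-(j+1)f\in B$. This proves (7.1).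

Since $f$ generates $G$, $y_3+jf=0$ for some $j\ge0$, so $0\in B$. Contradiction. $\square$

**Corollary 7.2.** If $a\ne b$ are terms of an $m$-sequence, then there is $k$ with $k-a\in\beta$, $k-b\notin\beta$, and one of the six cases of Lemma 5.3 holds for $(a,b)$.

*Proof.* $\beta+a\neq\beta+b$, and the two sets have equal size. $\square$

## 8. Moving a star-divisor from one term to another

For a position $t$ of $T$, $T\setminus t$ denotes $T$ with that position removed.

**Definition 8.1.** Let $T$ be an $m$-sequence and $t$ a position. An element $f\in B$ star-divides $t$ in $T$ if $t-f\in B$ and $(f,t-f,T\setminus t)$ is a star with center $f$. Then, by Lemma 6.3, $f+t'\in B$ for all other positions $t'$. So for another position $t''$, the sink, we may move $f$ from $t$ to $t''$: replacing $t,t''$ by $t-f,t''+f$ gives an $m$-sequence. The position $t$ is star-indivisible in $T$ if no $f$ star-divides it.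

In $\mathbb Z/31$ with $B=\{1,3,4,21,22\}$, $f=1$ star-divides $4$ in $(4,3,3,21)$, because $(1,3,3,3,21)$ is the star met in Section 5. Moving $1$ from $4$ to $21$ gives $(3,3,3,22)$. Here each $3$ is star-indivisible: $3-f$ for $f\in B$ is $2,0,30,13,12$, never in $B$.

**Lemma 8.2.** Let $T=(t_1,\dots,t_m)$ be an $m$-sequence. By finitely many moves of star-divisors from $t_1$ to $t_m$ one can make $t_1$ star-indivisible.

*Proof.* Let $F^*=\{f\in B:f+t_i\in B\text{ for }2\le i\le m-1\}$; the moves do not change it. At any stage, $f$ star-divides the current $t_1$ if and only if $f\in F^*$ and $t_1-f\in B$: if these hold, there are three edges at $f$, to $t_1-f$, $t_2$, $t_3$ (note $3\le m-1$), so the sequence is a star with center $f$; the converse is fullness.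

List $F^*=\{f_1,f_2,\dots\}$ and, for $\nu=1,2,\dots$ successively, move $f_\nu$ as long as $t_1-f_\nu\in B$. For each $\nu$ this terminates: otherwise $t_1-jf_\nu\in B$ for all $j$, and, as $f_\nu$ generates $G$, $0\in B$.

It remains to see that an $f\in F^*$ which does not star-divide $t_1$ does not do so after a later move. Let $f,f'\in F^*$, currently $t_1-f\notin B$, and let $f'$ star-divide $t_1$. We show $x:=t_1-f'-f\notin B$. Suppose $x\in B$. Since $t_2+f\in B$, $W'=(f',x,t_2+f,t_3,\dots,t_m)$ is an $(m+1)$-sequence. It has the edges $\{f',t_3\},\{f',t_4\}$, as $f'$ star-divides $t_1$. If $W'$ is a star, its center is $f'$, and fullness gives $f'+x=t_1-f\in B$, a contradiction. If $W'$ is a triangle, then $m=4$ and $t_3+t_4\in B$; but $(f',t_1-f',t_2,t_3,t_4)$ is a star with center $f'$, so $t_3+t_4\notin B$, a contradiction. $\square$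

**Lemma 8.3.** If $t_1$ is star-indivisible in $T$ and $f'$ star-divides $t_2$, then $t_1$ is star-indivisible in the sequence $T'$ obtained by moving $f'$ from $t_2$ to $t_m$.

*Proof.* Suppose $f$ star-divides $t_1$ in $T'$, and let $e=t_1-f\in B$. The position $t_3$ is unchanged, as $m\ge4$. Fullness gives $f+t_3\in B$; and $e+t_3\notin B$, since this pair does not contain the center. The $(m+1)$-sequence $(f,e,t_2,\dots,t_m)$ has the edges $\{f,e\},\{f,t_3\}$. It is not a triangle, since $e+t_3\notin B$; so it is a star with center $f$, and $f$ star-divides $t_1$ in $T$, a contradiction. $\square$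

The numbering of positions is arbitrary. So, choosing a sink, we can make all other positions star-indivisible, one after the other.

## 9. Without triangles: a sign pattern of even period

Assume that no $(m+1)$-sequence is a triangle; this is automatic for $m\geq6$. We derive a contradiction.

**Step 1.** This step produces an $m$-sequence with $m-1$ equal terms. If a term $t$ of $T$ is decomposable, $t=f+e$ with $f,e\in B$, then $(f,e,T\setminus t)$ is a star in which $\{f,e\}$ is an edge; its center is $f$ or $e$, which then star-divides $t$. So star-indivisible and indecomposable mean the same. By Section 8 there is an $m$-sequence $T=(t_1,\dots,t_m)$ with $t_1,\dots,t_{m-1}$ indecomposable. Suppose two of these are different elements $a\ne b$. Corollary 7.2 gives a case of Lemma 5.3. But (M3), (L4) make $a$ decomposable; (M4), (R3) make $b$ decomposable; (L3), (R4) make all terms of $O'$ decomposable, and $O'$, having $m-2\ge2$ positions, contains one of $t_1,\dots,t_{m-1}$. Contradiction. So $T=(a,\dots,a,t)$ with $a$ indecomposable, and $a$ generates $G$ by (P1).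

**Step 2.** This step translates the attachment of outside vertices into local rules for a periodic word. Identify $G=\mathbb Z/n'$, $n'=|G|$ odd, with $a=1$. Define $s:\mathbb Z\to\{0,+,-\}$, of period $n'$, by $s(x)=+$ if $x\in B$, $s(x)=-$ if $x\in-B$, and $s(x)=0$ otherwise. Here $v_i=i$ for $0\leq i\leq m-1$. For $w\in\mathbb Z$ and $k=-w$: $s(w+i)=+$ iff $k\to v_i$, and $s(w+i)=-$ iff $v_i\to k$. As $a$ is indecomposable, the arc of the cycle that is decomposed in types 2, 3, 4 of Lemma 5.2 can only be $v_{m-1}\to v_0$. For $k=v_i\in V(T)$ the neighbors are $v_{i-1}\to k\to v_{i+1}$. So every window $(s(w),\dots,s(w+m-1))$, positions numbered $0,\dots,m-1$, has one of these forms: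

- form E: an even number of nonzero entries, all of one sign;
- form 1: $-$ at $j$, $+$ at $j+2$ (mod $m$), else $0$;
- form 2: $+$ at $0$, $-$ at $m-1$, else $0$;
- form 3: $+$ at $0$ and $1$, $-$ at $m-1$, else $0$;
- form 4: $+$ at $0$, $-$ at $m-2$ and $m-1$, else $0$.

In particular no window has exactly one nonzero entry. Since $V(T)$ induces a cycle, $k=0$ gives $s(0)=0$, $s(1)=+$, $s(i)=0$ for $2\le i\le m-2$, and $s(m-1)=-$.

**Step 3.** This step excludes windows of form 4. Suppose one ends at $x$: $s(x-1)=s(x)=-$, preceded by $m-3\ge1$ zeros. Each window ending at one of $x+1,\dots,x+m-2$ starts with $0$ or $-$ and contains both these minus signs. Forms 2, 3, 4 start with $+$, and form 1 has only one minus, so the window has form E; inductively $s(x+1)=\dots=s(x+m-2)=0$, as a further nonzero entry would be a third one. The window starting at $x$ is now $(-,0^{m-2},y)$. Here $y=0$ would give exactly one nonzero entry; $y=+$ is not in the list, as form 1 with $j=0$ has its $+$ at $2\ne m-1$. So $y=-$. The next window is $(0^{m-2},-,y')$. Again $y'=0$ is impossible, and $y'=+$ is not in the list, as form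 1 with $j=m-2$ has its $+$ at $0$. So $y'=-$. Thus $s(x+m-1)=s(x+m)=-$, preceded by $m-2$ zeros, and the argument repeats with $x+m$ in place of $x$, and so on. So $s$ never takes the value $+$ after $x$, contradicting $s(1)=+$ and periodicity.

**Step 4.** This step determines where $s$ vanishes and ends with a parity contradiction. *Claim: for $x\ge0$, $s(x)\ne0$ if and only if $x\equiv\pm1\pmod m$.* This is true for $x\le m-1$. Let $x\ge m$ and assume it below $x$. Consider the window ending at $x$. If $x\equiv\pm1$, its first $m-1$ entries contain exactly one nonzero entry; since no window has exactly one, $s(x)\ne0$. If $x\not\equiv\pm1$, they contain exactly two. If $s(x)\ne0$, the window has exactly three nonzero entries, so it has form 3; its positions $0,1$ are at $x-m+1$ and $x-m+2$, so $\{x+1,x+2\}\equiv\{1,-1\}$ mod $m$. Comparing differences, $1\equiv\pm2$, so $m\mid1$ or $m\mid3$, impossible for $m\ge4$. This proves the claim.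

Now $s(n'+1)=s(1)\ne0$, so $n'+1\equiv\pm1$, that is, $n'\equiv0$ or $-2\pmod m$. As $m$ is even, $n'$ is even. Contradiction.

## 10. With a triangle: $\mathbb Z/7$ and $\{u,2u\}$

By Section 9 a triangle exists, and so $m=4$. We show $|G|=7$ and $B=\{u,2u\}$.

**Definition 10.1 (triangle type).** A $4$-sequence $T=(u;p,q,r)$ is of triangle type with special position $u$ if one of $p,q,r$, say $q$, can be written $q=u_1+d$ with $u_1,d\in B$ such that $[u_1,d,u\,|\,p,r]$ is a triangle.

In $\mathbb Z/7$ with $B=\{1,2\}$, $(1;2,2,2)$ is of triangle type, by $2=1+1$ and $[1,1,1\,|\,2,2]$.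

By Lemma 6.4 (with $u_i=u_1$, $u_j=d$, $u_k=u$), $[u_1,p-u_1,u\,|\,q,r]$ and $[u_1,r-u_1,u\,|\,q,p]$ are then triangles too. So the condition is symmetric in $p,q,r$ and may be verified through any one of them, and each of $p,q,r$ is decomposable. Lemma 6.2 and the non-edges of these three triangles give
$$p-u,\ q-u,\ r-u\in B, \tag{10.1}$$
$$p+q,\ p+r,\ q+r,\ u+p,\ u+q,\ u+r\notin\beta. \tag{10.2}$$
Such sequences exist: from a triangle $[u_1,u_2,u_3\,|\,w,w']$ take $(u_3;u_1+u_2,w,w')$.

**Step 1.** This step checks that moves preserve triangle type.

**Lemma 10.2.** Let $T=(u;p,q,r)$ be of triangle type.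
(a) If $f$ star-divides $p$, then $(u;p-f,q,r+f)$ is of triangle type with special position $u$; the roles of $p,q,r$ may be permuted.
(b) If $f$ star-divides $u$, then $(u-f;p,q,r+f)$ is of triangle type with special position $u-f$.

*Proof.* Let $q=u_1+d$ with $[u_1,d,u\,|\,p,r]$ a triangle.

(a) $(u_1,d,u,p-f,r+f)$ is a $5$-sequence containing the three edges among $u_1,d,u$. So it is the triangle $[u_1,d,u\,|\,p-f,r+f]$.

(b) By fullness $f+p,f+q,f+r\in B$. $W'=(u_1,d,u-f,p,r+f)$ is a $5$-sequence with edge $\{u_1,d\}$. If it were a star, its center would be $u_1$ or $d$ and the star would be full; but $u_1+p,d+p\notin B$. So it is a triangle on $u_1,d,z$, and $z\ne p$. Suppose $z=r+f$; then $d+r+f\in B$. Consider the $4$-sequence $T^*=(r,d,u_1+u,p)$ in this order and $k=-f$. Then $k\to v_0=0$, $k\to v_1=r$, $k\to v_2=r+d$. Moreover $k\notin V(T^*)$: $k=v_0,v_1,v_2$ are excluded since $f,f+r,f+r+d\in B$, and $k=v_3=-p$ would mean $f=p$, but $f+r\in B$ and $p+r\notin B$. So $|O|\ge3$; by Lemma 5.2, $I=\emptyset$ and $|O|$ is even, so $|O|=4$ and $k\to v_3$, i.e. $f-p\in B$. This contradicts Lemma 6.1(a) for the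 star $(f,u-f,p,q,r)$. So $z=u-f$, and $[u_1,d,u-f\,|\,p,r+f]$ is a triangle with $q=u_1+d$. $\square$

**Step 2.** This step shows that star-indivisible ordinary positions carry the same element.

**Lemma 10.3.** If $T=(u;p,q,r)$ is of triangle type and $p,q$ are star-indivisible in $T$, then $p=q$.

*Proof.* Otherwise apply Corollary 7.2 with $(a,b)=(p,q)$, $O'=\{u,r\}$. By (10.1), $u-p\notin B$ and $u-q\notin B$.

(M3): $(f,p-f,q,u,r)$ has edges $\{f,p-f\},\{f,q\}$. A star would have center $f$, so $f$ would star-divide $p$. A triangle is $[f,p-f,q\,|\,u,r]$, so $u-q\in B$ by Lemma 6.2. Both are impossible.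

(M4): $(f,q-f,p,u,r)$ has edges $\{f,q-f\},\{f,p\}$. A star would make $f$ star-divide $q$; a triangle $[f,q-f,p\,|\,u,r]$ gives $u-p\in B$. Both are impossible.

(L3): $(f,r-f,p,q,u)$ has edges $\{f,r-f\},\{f,p\}$ and the non-edge $\{f,q\}$. A star would have center $f$ and be full, which is false; a triangle $[f,r-f,p\,|\,q,u]$ gives $u-p\in B$, impossible.

(R4): $(f,r-f,q,p,u)$ has edges $\{f,r-f\},\{f,q\}$ and the non-edge $\{f,p\}$. Again it is not a star, and a triangle $[f,r-f,q\,|\,p,u]$ gives $u-q\in B$, impossible.

(L4): $(f,p-f,q,u,r)$ has three edges at $f$, to $p-f,u,r$, so $f$ star-divides $p$, impossible.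

(R3): $(f,q-f,p,u,r)$ has three edges at $f$, to $q-f,u,r$, so $f$ star-divides $q$, impossible. $\square$

**Step 3.** This step normalizes the sequence. Start from a triangle-type sequence and, with sink $r$, make $p$, then $q$, then $u$ star-indivisible by Lemma 8.2. Star-indivisibility already achieved is preserved by Lemma 8.3, and triangle type by Lemma 10.2. We obtain $T=(u;p,q,r)$ of triangle type with $p,q,u$ star-indivisible. By Lemma 10.3, $p=q=:a$. So $T=(u;a,a,r)$; fix it.

**Step 4.** This step computes all of $T$ in terms of $u$.

**Lemma 10.4.** If $a=f+e$ with $f,e\in B$, then $f=e=u$. Consequently $a=2u$ and $r=-5u$.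

*Proof.* The consequence: $a$ is decomposable since $T$ is of triangle type, so the first statement gives $a=2u$ and $r=-u-2a=-5u$.

Let $a=f+e$. The $5$-sequence $(f,e,u,a,r)$ has the edge $\{f,e\}$. It is not a star, since its center would be $f$ or $e$ and would star-divide $a$. So it is a triangle on $f,e,y$. If $y=a$, Lemma 6.2 gives $u-a\in B$, and if $y=r$, it gives $u-r\in B$; both contradict (10.1). So
$$[f,e,u\,|\,a,r]\ \text{is a triangle, for every decomposition } a=f+e. \tag{10.3}$$
Reading this triangle as $[f,u,e\,|\,a,r]$, we see that $\hat T=(e;f+u,a,r)$ is of triangle type with special position $e$. In $\hat T$, $a$ is star-indivisible: if $g$ star-divides $a$ in $\hat T$, fullness gives $g+r\in B$, but (10.3) for $a=g+(a-g)$ gives $g+r\notin B$.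

By Lemma 8.2 move star-divisors $f_1,\dots,f_l$ ($l\ge0$) successively from the position $y_0=f+u$ to the sink $r$, with $y_i=y_{i-1}-f_i$, $r_i=r+f_1+\dots+f_i$, $\hat T_i=(e;y_i,a,r_i)$, until $y_l$ is star-indivisible. All $\hat T_i$ are of triangle type with special position $e$ by Lemma 10.2(a), and $a$ stays star-indivisible by Lemma 8.3. By Lemma 10.3, $y_l=a$. So $f+u=a+f_1+\dots+f_l$, that is, $u=e+f_1+\dots+f_l$.

Suppose $l\ge1$. Put $e_i=e+f_{i+1}+\dots+f_l$, so that $e_l=e$, $e_0=u$, $e_{i-1}=f_i+e_i$, $y_i=f+e_i$. We claim $e_i\in B$ for all $i$, by descending induction. $e_l=e\in B$. Let $e_i\in B$, $1\le i\le l$. Since $f_i$ star-divides $y_{i-1}$ in $\hat T_{i-1}$, $f_i+a\in B$. The sequence $(f_i,e_i,a,a,r_{i-1})$ is over $B$ with sum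
$$e_{i-1}+(f+e)+a+r_{i-1}=y_{i-1}+e+a+r_{i-1}=0,$$
and it has edges from $f_i$ to both $a$'s. It is not a triangle, since $2a\notin\beta$ by (10.2) for $T$. So it is a full star with center $f_i$, and $e_{i-1}=f_i+e_i\in B$. This proves the claim. In particular $e_1\in B$ and $u=f_1+e_1$; the $5$-sequence $(f_1,e_1,a,a,r)$ has three edges at $f_1$, since $f_1+a\in B$. So $f_1$ star-divides $u$ in $T$, contradicting Step 3. Hence $l=0$ and $u=e$. Exchanging the roles of $e$ and $f$ gives $u=f$. $\square$

**Step 5.** This step determines $\beta$, and with it $G$. Apply Lemma 5.3 to $T=(u;2u,2u,r)$ with $(a,b)$ there equal to $(u,2u)$, $O'=\{2u,r\}$, and any $k$ with $k-u\in\beta$, $k-2u\notin\beta$. Note that $3u=u+a\notin\beta$ by (10.2), and that $2u-f\in B$ with $f\in B$ forces $f=u$ by Lemma 10.4.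

- (M3), (L4): $u-f\in B$ and $2u+f\in B$, so $(f,u-f,2u,2u,r)$ has three edges at $f$, and $f$ star-divides $u$. Impossible.
- (M4): $2u-f\in B$, so $f=u$ and $k=u+f=2u$.
- (L3): $2u-f\in B$, so $f=u$ and $k=-u$.
- (R3): $2u-f\in B$, so $f=u$; and $2u+f=3u\in B$. Impossible.
- (R4): $2u-f\in B$ (take $d=2u$), so $f=u$; and $2u+f=3u\in B$. Impossible.

So, with $k=x+u$: if $x\in\beta$ and $x-u\notin\beta$, then $x\in\{u,-2u\}$. Identify $G=\mathbb Z/n'$ with $u=1$, which is possible by (P1). Every maximal cyclic run of $\beta$ starts at $1$ or at $-2$. As $0,3\notin\beta$ and $1,2\in\beta$, the run starting at $1$ is $\{1,2\}$. By $\beta=-\beta$, $\{-2,-1\}$ is the run starting at $-2$. So $\beta=\{\pm1,\pm2\}$, and since $1,2\in B$, $B=\{1,2\}$. Finally $r=-5\in B$, so $-5\equiv1$ or $-5\equiv2$, that is, $n'\mid6$ or $n'\mid7$. Here $n'$ is odd and $n'>1$, and $n'=3$ would give $2=-1\in B\cap(-B)$. Hence $n'=7$ and $A=B=\{u,2u\}$.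

*End of the proof of Proposition 3.2.* Case II is impossible by Section 4. In Case I, reached possibly after complementing, the absence of triangles is impossible by Section 9, and the presence of a triangle gives $|G|=7$ and connection set $\{u,2u\}$. So $A$ or $G\setminus(\{0\}\cup A)$ equals $\{u,2u\}$. This proves Proposition 3.2 and, by Section 3, Theorem 1. $\square$

## 11. Element orders in arbitrary groups: proof of Theorem 2

**Part (a).** This part restricts to a cyclic subgroup. The subgraph induced on $\langle b\rangle$ is $\mathrm{Cay}(\langle b\rangle,A\cap\langle b\rangle)$. It is not simple, because its connection set contains $b$ and not $b^{-1}$, and $\langle b\rangle$ is cyclic of odd order not divisible by $7$. By Theorem 1 it has an odd good set, which is an odd good set of $\mathrm{Cay}(\Gamma,A)$.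

**Part (c).** This part applies Proposition 3.2 with $n=7$. If $\mathrm{Cay}(\mathbb Z/7,A)$ is not simple and has no odd good set, then $0\notin A\ne-A$, so $(\mathbb Z/7,A)$ is bad. Its order is minimal among bad pairs of order dividing $7$, since the trivial group has no non-symmetric subset; so the Main Proposition gives the form of $A$. (The check by hand in Section 1 gives the same.) Conversely, $\{u,2u\}$ is bad by Lemma 1.3, and its complement in $\mathbb Z/7\setminus\{0\}$ is bad by the parity argument of (P3).

**Part (b), the "if" direction.** Here we produce odd good sets. Suppose all elements of $\Gamma$ have order $2$ or finite order coprime to $14$. If $\mathrm{Cay}(\Gamma,A)$ is simple, it has no odd good set by the handshake argument of Section 1. Suppose it is not simple. If the identity is in $A$, a single vertex is an odd good set. Otherwise there is $b\in A$ with $b^{-1}\notin A$. The order of $b$ is not $1$ or $2$, hence it is coprime to $14$, and (a) applies.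

**Part (b), the "only if" direction.** Here we produce counterexamples. If the condition on orders fails, some element has finite order divisible by $7$, or even order at least $4$, or infinite order.

If some element has finite order divisible by $7$, a power $g$ of it has order $7$. Take $A=\{g,g^2\}$. The digraph is a disjoint union of copies of $\mathrm{Cay}(\mathbb Z/7,\{1,2\})$ on the cosets $x\langle g\rangle$. A good set meets each copy in a good set, and an odd good set would meet some copy in an odd good set, which contradicts Lemma 1.3.

If some $g$ has even order $d\ge4$, take $A=\{g\}$. The digraph is a disjoint union of directed $d$-cycles, and a good set, being closed under $x\mapsto xg$, is a union of entire cycles; so it has even size.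

If some $g$ has infinite order, take $A=\{g\}$. A good set would be closed under $x\mapsto xg$, so no nonempty finite one exists.

In all three cases $A\ne A^{-1}$, so the digraph is non-simple without odd good sets, and the statement in (b) fails.

For $\Gamma=\mathbb Z/n$, an element of order $n$ exists. So the condition forces $n=2$ or $\gcd(n,14)=1$; conversely, if $n=2$ or $\gcd(n,14)=1$, all element orders, being divisors of $n$, are $2$ or coprime to $14$. $\blacksquare$
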